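\title{Dilations with a unimodular triangulation need not form a semigroup}

\begin{abstract}
For an integral polytope $P$, consider the set of positive integers $c$ for which the dilation $cP$ has a unimodular triangulation. We show that this set need not be closed under addition. There is an $89$-dimensional integral simplex $P$ of normalized volume $10$ such that $10P$ and $31P$ have unimodular triangulations while $41P$ has none; in fact $41P$ does not have the integer decomposition property. Variants of $P$ give counterexamples in every dimension $d\ge 89$ and counterexamples with arbitrarily large dilation factors. The triangulations are obtained by reducing the problem to the construction of a unimodular fan in dimension ten.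
\end{abstract}

\section{Introduction}\label{sec:intro}

A polytope in $\mathbb R^d$ is \emph{integral} if its vertices lie in $\mathbb Z^d$. A \emph{triangulation} of a polytope $R$ is a finite family of simplices with union $R$, closed under taking faces, in which any two simplices intersect in a common face (possibly empty). If $\dim R=d$, the $d$-dimensional simplices alone cover $R$: their union is closed, and the other simplices have measure zero. An integral $d$-simplex with vertices $p_0,\dots,p_d$ has volume $\frac1{d!}|\det M|$, where $M$ is the matrix with rows $(p_i,1)$. So its \emph{normalized volume} $d!\operatorname{vol}$ is a positive integer, and it equals $1$ exactly when the vectors $(p_i,1)$ form a $\mathbb Z$-basis of $\mathbb Z^{d+1}$; the simplex is then called \emph{unimodular}. A triangulation of a $d$-dimensional integral polytope in $\mathbb R^d$ is \emph{unimodular} if all of its $d$-simplices are integral and unimodular.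

An integral polytope may have too few lattice points to be triangulated in this way. The tetrahedron $\operatorname{conv}(0,e_1,e_2,2e_3-e_1-e_2)$ has normalized volume $2$ and, as we will see in Section~\ref{sec:model}, no lattice points other than its vertices. Dilation creates lattice points, so for a $d$-dimensional integral polytope $P\subset\mathbb R^d$ it is natural to study the set
\[
U(P)=\{c\in\mathbb Z_{>0}:\ cP \text{ has a unimodular triangulation}\},\qquad cP=\{cx:x\in P\}.
\]
Three facts about $U(P)$ are known.
\begin{enumerate}
\item[(i)] (Kempf--Knudsen--Mumford--Saint-Donat; Knudsen--Mumford--Waterman.) The set $U(P)$ is nonempty.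
\item[(ii)] If $c\in U(P)$, then every positive multiple of $c$ lies in $U(P)$.
\item[(iii)] The set $U(P)$ contains all sufficiently large integers.
\end{enumerate}
These are properties of an additive semigroup of positive integers with finite complement, and the following question, posed in \cite{Liu}, asks whether $U(P)$ always is one.

\begin{quote}
If $c_1P$ and $c_2P$ have unimodular triangulations, must $(c_1+c_2)P$ have one?
\end{quote}

One would guess that the answer is yes. It is yes when $c_1$ divides $c_2$, by (ii); in particular it is yes whenever $P$ itself has a unimodular triangulation. By (iii) a given $P$ can fail for finitely many pairs only. Finally, $(c_1+c_2)P$ is the Minkowski sum $c_1P+c_2P$, so it contains all sums of lattice points of $c_1P$ and $c_2P$. Nevertheless the answer is no.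

An integral polytope $R\subset\mathbb R^d$ has the \emph{integer decomposition property} (IDP) if, for every $s\ge1$, each lattice point of $sR$ is a sum of $s$ lattice points of $R$. For integers $g\ge1$ and $f\ge0$ put $D=90g$, $d=D-1+f$, and
\[
P_{g,f}=\operatorname{conv}\bigl(0,\ e_1,\dots,e_{D-2},\ 10e_{D-1}-(e_1+\dots+e_{D-2}),\ e_D,\dots,e_d\bigr)\subset\mathbb R^d .
\]
This is an integral $d$-simplex of normalized volume $10$.

\begin{theorem}\label{thm:main}
Let $g\ge1$, $f\ge0$ and $P=P_{g,f}$. Then $10gP$ and $31gP$ have unimodular triangulations, and $41gP$ has none. In fact $41gP$ does not have the IDP.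
\end{theorem}

For $g=1$ and $f=0$ this is the $89$-dimensional simplex
\[
\operatorname{conv}(0,e_1,\dots,e_{88},\,10e_{89}-e_1-\dots-e_{88}),
\]
with $10,31\in U(P)$ and $41\notin U(P)$. Taking $g=1$ and $f=d-89$ gives a counterexample in every dimension $d\ge89$. Taking $g$ large shows that the statement remains false if $c_1$ and $c_2$ are required to exceed any fixed constant; this is compatible with (iii) because the polytope changes with $g$. The proof is self-contained and does not use (i)--(iii).

The negative half of the theorem is arithmetic. The lattice of $P_{g,f}$ is generated by the vertices and one further point $x$ of order $10$, and the IDP of $cP$ is decided by counting how many copies of $x$ fit into a lattice point of $cP$. Section~\ref{sec:model} carries this out and shows where the numbers $10$, $31$ and $41$ come from. The positive half is a construction. Since the IDP is necessary but is not known to us to be sufficient for a unimodular triangulation, we must build the triangulations of $10gP$ and $31gP$. Section~\ref{sec:chimney} provides a tool that adds one coordinate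 to a unimodular fan. Section~\ref{sec:blocks} uses it to reduce the task to a fan in dimension ten, by grouping the coordinates into nine blocks and recording only the minimum on each block; we illustrate the reduction on the tetrahedron above. The fan for $10g$ takes a few lines (Section~\ref{sec:ten}). The fan for $31g$ is the main construction (Section~\ref{sec:thirtyone}).

\section{The lattice model and the obstruction}\label{sec:model}

\subsection{Barycentric coordinates}

It costs nothing to replace the number $10$ by a parameter in this section and in Section~\ref{sec:blocks}, and doing so lets us test the method on a tetrahedron. Fix integers $n\ge2$, $h\ge1$, $f\ge0$, put $D=nh$, $d=D-1+f$, and let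
\[
P=P(n,h,f)=\operatorname{conv}\bigl(0,\ e_1,\dots,e_{D-2},\ ne_{D-1}-(e_1+\dots+e_{D-2}),\ e_D,\dots,e_d\bigr).
\]
Thus $P_{g,f}=P(10,9g,f)$, and the tetrahedron of the introduction is $P(2,2,0)$.

Let $I=[D]\sqcup B_0$ with $[D]=\{1,\dots,D\}$ and $|B_0|=f$, so that $|I|=d+1$. For $y\in\mathbb R^I$ write $|y|=\sum_{i\in I}y_i$, and for $A\subset I$ let $\mathbf 1_A=\sum_{i\in A}e_i$. Put
\[
x=\tfrac1n\mathbf 1_{[D]},\qquad \Lambda=\mathbb Z^I+\mathbb Zx,\qquad\text{so that } |x|=h .
\]
Let $\varphi:\mathbb R^I\to\mathbb R^{d+1}$ be the linear map that sends the $e_i$ with $i\in[D]$ to the vectors $(p,1)$ for the first $D$ vertices $p$ of $P$, and the $e_i$ with $i\in B_0$ to the vectors $(p,1)$ for the last $f$ vertices. Its determinant is $\pm n$, so $\varphi(\mathbb Z^I)$ has index $n$ in $\mathbb Z^{d+1}$. The first $D$ vertices have sum $ne_{D-1}$, so $\varphi(x)=(e_{D-1},h)$ is integral and $\varphi(\Lambda)\subset\mathbb Z^{d+1}$. Since $x$ has order $n$ modulo $\mathbb Z^I$, the index of $\mathbb Z^I$ in $\Lambda$ is also $n$, and therefore $\varphi(\Lambda)=\mathbb Z^{d+1}$. The map $\varphi$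 carries $|\cdot|$ to the last coordinate. From now on we identify
\[
cP=\{y\in\mathbb R^I_{\ge0}:|y|=c\},
\]
and the lattice points of $cP$ are the points of $\Lambda\cap cP$. Let $\Lambda^{(c)}=\{y\in\Lambda:|y|\in c\mathbb Z\}$. It corresponds to $\mathbb Z^d\times c\mathbb Z$, and dividing the last coordinate by $c$ identifies it with $\mathbb Z^{d+1}$. Hence:
\begin{equation}\label{eq:unimod}
\begin{array}{l}
\text{a simplex with vertices } w_0,\dots,w_d\in\Lambda\cap cP \text{ is unimodular}\\
\text{if and only if } w_0,\dots,w_d \text{ is a } \mathbb Z\text{-basis of }\Lambda^{(c)}.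
\end{array}
\end{equation}

Every $y\in\Lambda$ has a unique \emph{normal form} $y=jx+u$ with $0\le j\le n-1$ and $u\in\mathbb Z^I$. If $y\ge0$, then $u\ge0$: for $i\in[D]$ the number $y_i$ is nonnegative and congruent to $j/n$ modulo $1$, so $y_i\ge j/n$, and for $i\in B_0$ we have $u_i=y_i$. So a lattice point of $cP$ consists of $j$ copies of $x$, each of size $h$, and $c-jh$ unit vectors. In particular $j\le\lfloor c/h\rfloor$. For the tetrahedron $P(2,2,0)$ and $c=1$ this forces $j=0$, so the only lattice points are the four vertices, and $1\notin U(P(2,2,0))$.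

\subsection{The integer decomposition property}

\begin{lemma}\label{lem:idp}
An integral polytope $R\subset\mathbb R^d$ of dimension $d$ with a unimodular triangulation has the IDP.
\end{lemma}

\begin{proof}
Let $z\in sR\cap\mathbb Z^d$. The point $z/s$ lies in a $d$-simplex of the triangulation, with vertices $p_0,\dots,p_d$, so $(z,s)=\sum_i\beta_i(p_i,1)$ with all $\beta_i\ge0$. The vectors $(p_i,1)$ form a basis of $\mathbb Z^{d+1}$, so the $\beta_i$ are integers, and their sum is $s$.
\end{proof}

\begin{lemma}\label{lem:count}
Let $c,s\ge1$, and let $z\in\Lambda\cap csP$ have normal form $jx+u$. Then $z$ is a sum of $s$ points of $\Lambda\cap cP$ if and only if $j\le s\lfloor c/h\rfloor$.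
\end{lemma}

\begin{proof}
Put $q=\lfloor c/h\rfloor$. Suppose that $z$ is a sum of $s$ points of $\Lambda\cap cP$, with normal forms $j_\nu x+u_\nu$. Each $j_\nu$ is at most $q$. Also $\sum_\nu j_\nu$ is nonnegative and congruent to $j$ modulo $n$, and $0\le j\le n-1$, so $j\le\sum_\nu j_\nu\le qs$. Conversely, if $j\le qs$, write $j=\sum_{\nu=1}^sj_\nu$ with $0\le j_\nu\le q$. The numbers $c-j_\nu h$ are nonnegative and have sum $cs-jh=|u|$, so the $|u|$ unit vectors that make up $u$ can be distributed so that part $\nu$ receives $c-j_\nu h$ of them.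
\end{proof}

The obstruction is a rounding effect. A point of $cP$ holds $\lfloor c/h\rfloor$ copies of $x$ and wastes the remainder of $c$ modulo $h$, whereas a point of $csP$ can pool the $s$ remainders into a further copy of $x$. This does no harm once $s\lfloor c/h\rfloor\ge n-1$, because $nx$ is a sum of unit vectors.

\begin{corollary}\label{cor:41}
For $P=P_{g,f}$, the polytope $41gP$ does not have the IDP, and so it has no unimodular triangulation.
\end{corollary}

\begin{proof}
Here $n=10$ and $h=9g$. The point $z=9x+ge_1$ has $|z|=82g$, so it is a lattice point of $2\cdot41gP$, with $j=9$. But $2\lfloor 41g/9g\rfloor=8<9$. Apply Lemmas~\ref{lem:count} and~\ref{lem:idp}.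
\end{proof}

The next proposition is not needed for Theorem~\ref{thm:main}. It shows that for $g=1$ the pair $\{10,31\}$ is the only one at which this obstruction can refute additivity.

\begin{proposition}\label{prop:idpset}
Let $P=P_{1,f}$ and $c=9q+r\ge1$ with $0\le r\le8$. Then $cP$ has the IDP if and only if $q\ge1$ and either $r=0$ or $q\lceil9/r\rceil\ge9$; that is, if and only if
\[
c\in\{9,10\}\cup\{18,19,20\}\cup\{27,\dots,31\}\cup\{36,\dots,40\}\cup\{45,46,\dots\}.
\]
Consequently $\{10,31\}$ is the only pair $\{c_1,c_2\}$ for which $c_1P$ and $c_2P$ have the IDP and $(c_1+c_2)P$ does not.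
\end{proposition}

\begin{proof}
A lattice point of $csP$ whose normal form has a given $j\in\{0,\dots,9\}$ exists if and only if $9j\le cs$. By Lemma~\ref{lem:count}, $cP$ has the IDP if and only if $\min(9,\lfloor cs/9\rfloor)\le qs$ for all $s\ge1$. Since $\lfloor cs/9\rfloor=qs+\lfloor rs/9\rfloor$, this says that $qs\ge9$ whenever $rs\ge9$. If $q=0$, then $r=c>0$ and the condition fails. If $q\ge1$ and $r=0$ it holds, and if $q\ge1$ and $r>0$ it suffices to test the least $s$ with $rs\ge9$, namely $s=\lceil9/r\rceil$. For $r=1,\dots,8$ this $s$ equals $9,5,3,3,2,2,2,2$. So the admissible remainders are $r\le1$ for $q=1$, $r\le2$ for $q=2$, $r\le4$ for $q=3,4$, and all $r$ for $q\ge5$. This is the list.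

A sum of two elements of the list that is less than $45$ belongs to one of the sets $\{9,10\}+\{9,10\}=\{18,19,20\}$, $\{9,10\}+\{18,19,20\}=\{27,\dots,30\}$, $\{18,19,20\}+\{18,19,20\}=\{36,\dots,40\}$, or $\{9,10\}+\{27,\dots,31\}=\{36,\dots,41\}$. Only $41$ is missing from the list, and it arises only as $10+31$.
\end{proof}

\section{Unimodular fans and chimneys}\label{sec:chimney}

We build triangulations by way of the cones over their simplices, and we verify them by showing that each point is a positive combination of exactly one cell. This section sets up the language.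

Let $\mathcal N$ be a finite family of finite sets of vectors in $\mathbb R^m$, closed under taking subsets. The elements of its members are its \emph{generators}. An \emph{$\mathcal N$-representation} of a vector $q$ is an expression $q=\sum_{w\in N}\beta_ww$ with $N\in\mathcal N$ and all $\beta_w>0$; the set $N$ is its \emph{support}, and $N=\emptyset$ represents $0$. The set of vectors that have a representation is $\operatorname{cone}(\mathcal N)=\bigcup_{N\in\mathcal N}\operatorname{cone}(N)$. We call $\mathcal N$ a \emph{fan} if its members are linearly independent and every vector in $\operatorname{cone}(\mathcal N)$ has exactly one representation.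

A finite subset of a lattice $M$ is \emph{unimodular} if it is part of a $\mathbb Z$-basis of $M$, and a fan in $\mathbb Z^m$ is unimodular if its members are. A sublattice $M'\subset M$ is \emph{saturated} if $M/M'$ is torsion-free; the lattice points of a linear subspace form a saturated sublattice. Since finitely generated torsion-free abelian groups are free, a linearly independent set $N$ is unimodular in $M$ if and only if $M/\mathbb ZN$ is torsion-free. We use two consequences.
\begin{enumerate}
\item[(U1)] If $M'\subset M$ is saturated and $N\subset M'$, then $N$ is unimodular in $M$ if and only if it is unimodular in $M'$.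
\item[(U2)] If $\chi:M\to\mathbb Z$ is linear, $N\subset\ker\chi$ is unimodular and $\chi(z)=\pm1$, then $N\cup\{z\}$ is unimodular. Indeed $M=\ker\chi\oplus\mathbb Zz$, and (U1) applies to $\ker\chi$.
\end{enumerate}

\begin{lemma}\label{lem:partition}
Let $\mathcal C$ be a finite family of simplices, closed under taking faces, whose relative interiors partition a polytope $R$. Then $\mathcal C$ is a triangulation of $R$.
\end{lemma}

\begin{proof}
Call the simplex that contains $p\in R$ in its relative interior the \emph{carrier} of $p$. If $p\in\sigma\in\mathcal C$, then $p$ lies in the relative interior of some face of $\sigma$, and this face is in $\mathcal C$; so the carrier of $p$ is a face of $\sigma$. Let $\sigma,\sigma'\in\mathcal C$ with $C=\sigma\cap\sigma'\ne\emptyset$, and take $p$ in the relative interior of the convex set $C$. The carrier $\rho$ of $p$ is a face of both simplices, so $\rho\subset C$. A face of $\sigma$ that contains a relative interior point of the convex subset $C\subset\sigma$ contains $C$. Hence $C=\rho$.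
\end{proof}

In particular, if all generators of a fan $\mathcal N$ lie in an affine hyperplane $\{\ell=c\}$ with $\ell$ linear and $c>0$, and $\operatorname{cone}(\mathcal N)\cap\{\ell=c\}$ is a polytope $R$, then the simplices $\operatorname{conv}(N)$ triangulate $R$. Conversely, the vertex sets of a triangulation of $R$ form a fan. We pass freely between the two descriptions; the carrier of a point is the support of its representation.

The next lemma erects a chimney of integral height $u$ over a part of a unimodular fan and triangulates it. The freedom to build over a subfamily $\mathcal N'$ only will be essential in Section~\ref{sec:blocks}.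

\begin{lemma}[Chimneys]\label{lem:chimney}
Let $\mathcal N$ be a unimodular fan in $\mathbb Z^m$, let $\mathcal N'\subset\mathcal N$ be closed under subsets, and let $u:\mathbb Z^m\to\mathbb Z$ be a linear form that is nonnegative on the generators of $\mathcal N'$. Then there is a unimodular fan $\mathcal N^+$ in $\mathbb Z^{m+1}$ with
\begin{equation}\label{eq:chimney}
\operatorname{cone}(\mathcal N^+)=\bigl(\operatorname{cone}(\mathcal N)\times\{0\}\bigr)\cup\{(q,\eta):q\in\operatorname{cone}(\mathcal N'),\ 0\le\eta\le u(q)\},
\end{equation}
and forgetting the last coordinate maps each member of $\mathcal N^+$ onto a member of $\mathcal N$.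
\end{lemma}

The construction is visible in the smallest case. Let $N=\{w_0,w_1\}$ be a basis of $\mathbb Z^2$ with $u(w_0)=2$ and $u(w_1)=1$. The chimney is the cone over a trapezoid with two vertical sides of lengths $2$ and $1$. Start with the bottom edge $\{(w_0,0),(w_1,0)\}$, raise its first endpoint in unit steps to the top, and then raise the second. Each step sweeps out one triangle:
\[
\{(w_0,0),(w_0,1),(w_1,0)\},\quad\{(w_0,1),(w_0,2),(w_1,0)\},\quad\{(w_0,2),(w_1,0),(w_1,1)\}.
\]

\begin{proof}
Fix a total order on the generators of $\mathcal N$. For $N=\{w_0<\dots<w_r\}\in\mathcal N'$ put $u_i=u(w_i)$, and let $\Gamma_N\subset\mathbb R^{r+1}$ be the path from $0$ to $(u_0,\dots,u_r)$ that raises the coordinates one after the other. Its points are the vectors $\gamma$ such that, for some $j$,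
\begin{equation}\label{eq:path}
\gamma_i=u_i\ (i<j),\qquad 0\le\gamma_j\le u_j,\qquad\gamma_i=0\ (i>j).
\end{equation}
Any two points of $\Gamma_N$ are componentwise comparable. Let $\gamma^0=0,\gamma^1,\dots,\gamma^U$ be the integral points of $\Gamma_N$ in order; consecutive ones differ by a unit vector. The \emph{step sets} of $N$ are the $(r+2)$-element sets
\[
\{(w_i,\gamma^{t-1}_i):0\le i\le r\}\cup\{(w_i,\gamma^t_i):0\le i\le r\},\qquad 1\le t\le U .
\]
Let $\mathcal N^+$ consist of the sets $N\times\{0\}$ with $N\in\mathcal N$ and all subsets of step sets. The statement about projections holds by construction, and so does the inclusion $\subset$ in \eqref{eq:chimney}, because all heights satisfy $0\le\gamma_i\le u(w_i)$.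

\emph{Unimodularity.} Extend $N$ to a basis $w_0,\dots,w_{m-1}$ of $\mathbb Z^m$. A step set contains two elements with difference $(0,1)$ and one element over each $w_i\in N$, so together with the vectors $(w_i,0)$, $i>r$, it generates $\mathbb Z^{m+1}$; the total number of vectors is $m+1$. The sets $N\times\{0\}$ are unimodular as well.

\emph{Existence.} A vector $(q,0)$ with $q\in\operatorname{cone}(\mathcal N)$ is represented by a set $N\times\{0\}$. Let $q=\sum\beta_iw_i$ be a representation with support $N\in\mathcal N'$, and let $0<\eta\le u(q)$. Along $\Gamma_N$ the function $\sum\beta_i\gamma_i$ goes continuously from $0$ to $u(q)$, so it equals $\eta$ at a point $\gamma=(1-\epsilon)\gamma^{t-1}+\epsilon\gamma^t$ with $0\le\epsilon\le1$. Then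
\[
(q,\eta)=\sum_i\beta_i\bigl((1-\epsilon)(w_i,\gamma_i^{t-1})+\epsilon(w_i,\gamma_i^t)\bigr)
\]
is a nonnegative combination of a step set.

\emph{Uniqueness.} Consider a representation of $(q,\eta)$. Merging the generators over the same $w$, we obtain the $\mathcal N$-representation $q=\sum\beta_iw_i$, so its support $N=\{w_0<\dots<w_r\}$ and the total weights $\beta_i>0$ are determined. If $N\notin\mathcal N'$, the support of the given representation can only be $N\times\{0\}$. Let $N\in\mathcal N'$, and let $\gamma_i$ be the weighted average height of the generators over $w_i$. The vector $\gamma$ is either $0$ or comes from a step set of some $N_1\supset N$ in $\mathcal N'$. Deleting coordinates from a vector of the form \eqref{eq:path} leaves a vector of that form, so $\gamma\in\Gamma_N$. Since points of $\Gamma_N$ are comparable and all $\beta_i>0$, the equation $\sum\beta_i\gamma_i=\eta$ determines $\gamma$. Over each $w_i$ there is one generator, at an integral height, or two, at consecutive heights and with positive weights. So an integral $\gamma_i$ comes from the single generator $(w_i,\gamma_i)$,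 and a nonintegral one comes from its floor and ceiling, with determined weights.
\end{proof}

\section{Reduction to block minima}\label{sec:blocks}

Let $P=P(n,h,f)$ as in Section~\ref{sec:model}. The lattice $\Lambda$ differs from $\mathbb Z^I$ only through the vector $x$, which is constant on $[D]$. This suggests separating, in a point $y\ge0$, a part that is constant on large sets of coordinates from a remainder that can be handled in the standard lattice by chimneys.

Partition $[D]=\bigsqcup_{\kappa\in K}B_\kappa$ into nonempty \emph{blocks} of sizes $b_\kappa=|B_\kappa|$. Put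
\[
\bar x=\tfrac1n(1,\dots,1)\in\mathbb R^K,\qquad L=\mathbb Z^K+\mathbb Z\bar x,\qquad b\cdot m=\sum_\kappa b_\kappa m_\kappa,\qquad\iota(m)=\sum_\kappa m_\kappa\mathbf 1_{B_\kappa}\in\mathbb R^I .
\]
Then $\iota(\bar x)=x$, $\iota(L)\subset\Lambda$, $|\iota(m)|=b\cdot m$, and $b\cdot L\subset\mathbb Z$ because $b\cdot\bar x=h$. For $y\in cP$ the vector $m$ of block minima $m_\kappa=\min_{i\in B_\kappa}y_i$ lies in the simplex
\[
\Delta=\{m\in\mathbb R^K_{\ge0}:b\cdot m\le c\},
\]
and $y-\iota(m)\ge0$ vanishes somewhere on each block. The proposition below lifts a unimodular subdivision of the cone over $\Delta$ to a unimodular triangulation of $cP$. The vertices $(c/b_\kappa)e_\kappa$ of $\Delta$ need not lie in $L$. For this reason the cells may use, besides lattice points $v\in\Delta\cap L$ at height $1$, the \emph{rays} $(e_\kappa,0)$, and they may stick out of the cone over $\Delta$.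

\begin{proposition}\label{prop:reduction}
Assume $|K|+1<|I|$. Let $c\ge1$ be an integer and let $V\subset L\cap\mathbb R^K_{\ge0}$ be a finite set with $c_v:=c-b\cdot v\ge0$ for all $v\in V$. Let $\Sigma$ be a family of subsets of
\[
\{(v,1):v\in V\}\cup\{(e_\kappa,0):\kappa\in K\}\subset L\times\mathbb Z,
\]
closed under taking subsets, such that
\begin{enumerate}
\item[(a)] the members of $\Sigma$ are linearly independent, and those with $|K|+1$ elements are $\mathbb Z$-bases of $L\times\mathbb Z$;
\item[(b)] every $(m,S)$ with $S>0$, $m\ge0$ and $b\cdot m\le cS$ has exactly one $\Sigma$-representation.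
\end{enumerate}
Then $cP$ has a unimodular triangulation.
\end{proposition}

The vertices of the triangulation will be points $\iota(v)+\alpha$ with $v\in V$ and $\alpha\in\mathbb Z^I_{\ge0}$, $|\alpha|=c_v$. A simplex uses a set $\tau\subset V$, and the vectors $\alpha$ that occur in it may jointly cover a whole block $B_\kappa$ only if the ray $(e_\kappa,0)$ can be added to $\tau$ in $\Sigma$.

\begin{example}\label{ex:tetra}
Let $P=P(2,2,0)$ be the tetrahedron, so $|I|=D=4$ and $x=\frac12(1,1,1,1)$.

For $c=2$ take a single block of size $4$. Then $L=\frac12\mathbb Z$ and $\Delta=[0,\frac12]$. Let $V=\{0,\frac12\}$, with $c_v=2,0$, and let $\Sigma$ consist of the subsets of the basis $\{(0,1),(\frac12,1)\}$ of $L\times\mathbb Z$. No ray is used, so the integral vertices $\alpha$ of a simplex lie in a facet $\{y_i=0\}$ of $2P$. The result is the cone with apex $x$ over a triangulation of the boundary: each of the four facets is cut into four triangles, which gives $16=2^3\cdot2$ tetrahedra.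

For $c=3$ a single block does not work. Then $\Delta=[0,\frac34]$ and $V\subset\{0,\frac12\}$, so the point $(\frac34,1)$ must be represented by $\{(v,1),(1,0)\}$ for some $v\in V$, and this set generates a sublattice of index $2$ in $L\times\mathbb Z$. Take instead blocks $B_+$ of size $3=c$ and $B_1$ of size $1=c-|x|$, so that $\mathbf 1_{B_+}$ and $x+\mathbf 1_{B_1}$ are points of $3P$. Now $\Delta$ is the triangle $m\ge0$, $3m_++m_1\le3$, with vertices $(0,0),(1,0),(0,3)$ in $L=\mathbb Z^2+\mathbb Z(\frac12,\frac12)$. Join the interior point $\bar x=(\frac12,\frac12)$ to the six points of $L$ on the boundary (Figure~\ref{fig:tetra}). A triangle with vertices in $L$ has area a multiple of $\frac14$, and the six triangles have total area $\frac32$, so each has area $\frac14$ and is unimodular for $L$. Their vertex sets, placed at height $1$, satisfy (a) and (b). Hence $2,3\in U(P)$.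
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=3,yscale=1.3]
\draw[thick] (0,0)--(1,0)--(0,3)--cycle;
\foreach \p in {(0,0),(0,1),(0,2),(0,3),(1,0),(0.5,1.5)} {\draw (0.5,0.5)--\p; \fill \p ellipse (0.02 and 0.046);}
\fill (0.5,0.5) ellipse (0.02 and 0.046);
\node[below left] at (0,0) {$0$};
\node[below right] at (1,0) {$e_+$};
\node[left] at (0,1) {$e_1$};
\node[left] at (0,2) {$2e_1$};
\node[left] at (0,3) {$3e_1$};
\node[right] at (0.5,1.5) {$\bar x+e_1$};
\node[above right] at (0.5,0.5) {$\bar x$};
\end{tikzpicture}
\caption{The triangle $m_+,m_1\ge0$, $3m_++m_1\le3$ of block minima for the third dilation of the tetrahedron $P(2,2,0)$, with blocks of sizes $3$ and $1$. The marked points are the points of $L=\mathbb Z^2+\mathbb Z\bar x$, $\bar x=(\frac12,\frac12)$, and the six triangles are unimodular for $L$.}\label{fig:tetra}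
\end{figure}

\begin{proof}[Proof of Proposition~\ref{prop:reduction}]
Write the members of $\Sigma$ as pairs $(\tau,E)$ with $\tau\subset V$ and $E\subset K$. For $A\subset I$ let $E(A)=\{\kappa:B_\kappa\subset A\}$ be the set of blocks covered by $A$. We first build a unimodular fan in the free lattice $\mathbb Z^V\times\mathbb Z^I$, where the points of $V$ are independent symbols $\varepsilon_v$ (the unit vectors of $\mathbb Z^V$), and then map it onto the cone over $cP$.

\emph{Step 1: a fan upstairs.} Number $I=\{1,\dots,d+1\}$. For $0\le i\le d+1$ let $u_i(\lambda,\alpha)=\sum_v\lambda_vc_v-\sum_{j\le i}\alpha_j$, an integral linear form on $\mathbb R^V\times\mathbb R^i$, and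
\[
Y_i=\{(\lambda,\alpha)\in\mathbb R^V_{\ge0}\times\mathbb R^i_{\ge0}:\ u_i(\lambda,\alpha)\ge0,\ (\operatorname{supp}\lambda,E(\operatorname{supp}\alpha))\in\Sigma\}.
\]
We construct unimodular fans $\mathcal N_i$ with $\operatorname{cone}(\mathcal N_i)=Y_i$ whose generators have the form $(\varepsilon_v,\alpha)$ with $\alpha\in\mathbb Z^i_{\ge0}$. For $i=0$ take $\mathcal N_0=\{\{\varepsilon_v:v\in\tau\}:(\tau,\emptyset)\in\Sigma\}$; here $u_0\ge0$ holds automatically because $c_v\ge0$. Given $\mathcal N_i$, let $Y_i'$ be the set of $(\lambda,\alpha)\in Y_i$ with $(\operatorname{supp}\lambda,E(\operatorname{supp}\alpha\cup\{i+1\}))\in\Sigma$; these are the points over which the new coordinate may be positive. The generators are nonnegative vectors, so the coordinate support of a positive combination of $N\in\mathcal N_i$ depends only on $N$ and shrinks when $N$ does. Since $\Sigma$ is closed under subsets, the sets $N\in\mathcal N_i$ with $\sum_{w\in N}w\in Y_i'$ form a subset-closed family $\mathcal N_i'$, and $\operatorname{cone}(\mathcal N_i')=Y_i'$. The form $u_i$ is nonnegative on all generators,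 since they lie in $Y_i$. A point $(\lambda,\alpha,\eta)$ lies in $Y_{i+1}$ if and only if either $\eta=0$ and $(\lambda,\alpha)\in Y_i$, or $(\lambda,\alpha)\in Y_i'$ and $0<\eta\le u_i(\lambda,\alpha)$. So Lemma~\ref{lem:chimney} gives $\mathcal N_{i+1}$.

Let $\mathcal N$ consist of the members of $\mathcal N_{d+1}$ on whose elements $u_{d+1}$ vanishes. Since $u_{d+1}\ge0$ on all generators, a point of $Y_{d+1}$ has $u_{d+1}=0$ if and only if its support lies in $\mathcal N$. Hence $\mathcal N$ is a unimodular fan whose cone is
\[
X=\Bigl\{(\lambda,\alpha)\in\mathbb R^V_{\ge0}\times\mathbb R^I_{\ge0}:\ |\alpha|=\sum_v\lambda_vc_v,\ (\operatorname{supp}\lambda,E(\operatorname{supp}\alpha))\in\Sigma\Bigr\},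
\]
and its generators are vectors $(\varepsilon_v,\alpha)$ with $\alpha\in\mathbb Z^I_{\ge0}$ and $|\alpha|=c_v$.

\emph{Step 2: the linear map $\Phi(\lambda,\alpha)=\sum_v\lambda_v\iota(v)+\alpha$ restricts to a bijection $X\to\mathbb R^I_{\ge0}$.} This is where (b) is used. Note first that
\begin{equation}\label{eq:size}
|\Phi(\lambda,\alpha)|=c\sum_v\lambda_v\qquad\text{whenever }|\alpha|=\sum_v\lambda_vc_v,
\end{equation}
because $b\cdot v+c_v=c$. So $0$ is the only point of $X$ that maps to $0$. Let $y\in\mathbb R^I_{\ge0}$ be nonzero, $S=|y|/c$, and let $m$ be the vector of block minima of $y$; then $b\cdot m\le cS$. If $\Phi(\lambda,\alpha)=y$ with $(\lambda,\alpha)\in X$, then taking minima on each block and using \eqref{eq:size} gives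
\[
(m,S)=\sum_v\lambda_v(v,1)+\sum_\kappa\Bigl(\min_{B_\kappa}\alpha\Bigr)(e_\kappa,0).
\]
The minimum over $B_\kappa$ is positive exactly when $\kappa\in E(\operatorname{supp}\alpha)$, so this is a $\Sigma$-representation. By (b) it determines $\lambda$, and then $\alpha=y-\sum\lambda_v\iota(v)$. Conversely, let $(m,S)=\sum_v\lambda_v(v,1)+\sum_{\kappa\in E}\epsilon_\kappa(e_\kappa,0)$ be the $\Sigma$-representation, and put
\[
\alpha=y-\sum_v\lambda_v\iota(v)=\bigl(y-\iota(m)\bigr)+\sum_{\kappa\in E}\epsilon_\kappa\mathbf 1_{B_\kappa}\ge0 .
\]
The minimum of $\alpha$ on $B_\kappa$ is $\epsilon_\kappa>0$ for $\kappa\in E$ and $0$ otherwise, so $E(\operatorname{supp}\alpha)=E$. Also $|\alpha|=cS-\sum\lambda_v\,b\cdot v=\sum\lambda_vc_v$. Thus $(\lambda,\alpha)\in X$.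

\emph{Step 3: the triangulation.} Let $N\in\mathcal N$. The vectors $\Phi(w)$, $w\in N$, are linearly independent: a nontrivial relation, split into its positive and negative parts, would give two different points of $\operatorname{cone}(N)\subset X$ with the same image. By Step~2 the sets $\Phi(N)$ form a fan with cone $\mathbb R^I_{\ge0}$. Its generators $\iota(v)+\alpha$ lie in $\Lambda\cap cP$ by \eqref{eq:size}. By Lemma~\ref{lem:partition} the simplices $\operatorname{conv}\Phi(N)$ triangulate $cP$.

\emph{Step 4: unimodularity.} This is where (a) is used. Let $N\in\mathcal N$ with $|N|=d+1=|I|$. By \eqref{eq:unimod} we must show that $\Phi(N)$ is a basis of $\Lambda^{(c)}$. Let $(\lambda,\alpha)=\sum_{w\in N}w\in X$, $\tau=\operatorname{supp}\lambda$, $A=\operatorname{supp}\alpha$ and $E=E(A)$, so that $(\tau,E)\in\Sigma$. The set $N$ lies in the saturated sublattice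
\[
H=\Bigl\{(\nu,\alpha')\in\mathbb Z^\tau\times\mathbb Z^A:\ |\alpha'|=\sum_v\nu_vc_v\Bigr\}.
\]
We count ranks. By linear independence in (a), $|\tau|+|E|\le|K|+1$. Each block outside $E$ contains an index outside $A$, so $|A|\le|I|-(|K|-|E|)$. If $A$ were empty, we would have $|N|\le|\tau|\le|K|+1<|I|$; so $A\ne\emptyset$, the equation defining $H$ is nontrivial, and
\[
|I|=|N|\le\operatorname{rank}H=|\tau|+|A|-1\le|I| .
\]
Equality holds throughout. Therefore $N$ is a basis of $H$ by (U1); the member $(\tau,E)$ has $|K|+1$ elements and is a basis of $L\times\mathbb Z$; and $I\setminus A$ consists of exactly one index $i_\kappa\in B_\kappa$ for each $\kappa\notin E$.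

By \eqref{eq:size}, $\Phi(H)\subset\Lambda^{(c)}$. We show that $\Phi(H)=\Lambda^{(c)}$. Let $y\in\Lambda^{(c)}$, say $y\in jx+\mathbb Z^I$ and $|y|=cS$ with $S\in\mathbb Z$. Choose any $i_\kappa\in B_\kappa$ for $\kappa\in E$, and put $m_\kappa=y_{i_\kappa}$ for all $\kappa\in K$. Then $m\in j\bar x+\mathbb Z^K\subset L$, so $(m,S)=\sum_{v\in\tau}\nu_v(v,1)+\sum_{\kappa\in E}\epsilon_\kappa(e_\kappa,0)$ with integers $\nu_v,\epsilon_\kappa$. The vector
\[
\alpha'=y-\sum_v\nu_v\iota(v)=\bigl(y-\iota(m)\bigr)+\sum_{\kappa\in E}\epsilon_\kappa\mathbf 1_{B_\kappa}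
\]
lies in $\mathbb Z^I$, since $y$ and $\iota(m)$ both lie in $jx+\mathbb Z^I$. It vanishes at $i_\kappa$ for $\kappa\notin E$, so $\alpha'\in\mathbb Z^A$, and $|\alpha'|=cS-\sum\nu_v\,b\cdot v=\sum\nu_vc_v$. Thus $(\nu,\alpha')\in H$ and $\Phi(\nu,\alpha')=y$. A surjection between lattices of the same rank $|I|$ is an isomorphism, so $\Phi(N)$ is a basis of $\Lambda^{(c)}$.
\end{proof}

From now on $P=P_{g,f}$, so $n=10$, $h=9g$, $D=90g$. We always use nine blocks, so $|K|+1=10<|I|$. The parameter $f$ does not enter the hypotheses of Proposition~\ref{prop:reduction} any further, and $g$ only scales $c$ and the block sizes.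

\section{The dilation $10gP$}\label{sec:ten}

\begin{proposition}\label{prop:ten}
The polytope $10gP$ has a unimodular triangulation.
\end{proposition}

\begin{proof}
Take $c=10g$ and nine blocks of size $10g$. Then $\Delta$ is the standard simplex $m\ge0$, $\sum m_\kappa\le1$, and $\bar x$ is its barycenter. Let $V=\{0,\bar x,e_1,\dots,e_9\}$, with $c_v=10g$, $g$, $0,\dots,0$, and let $\Sigma$ consist of all subsets of $\{(v,1):v\in V\}$ that do not contain all ten vectors $(0,1),(e_1,1),\dots,(e_9,1)$. This is the subdivision of $\Delta$ obtained by coning from $\bar x$ over the boundary.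

(a) The eleven vectors $(v,1)$ generate the lattice $L\times\mathbb Z$ of rank $10$, and they satisfy
\begin{equation}\label{eq:relation}
10(\bar x,1)=(0,1)+\sum_{\kappa=1}^9(e_\kappa,1).
\end{equation}
This relation expresses any one of the ten vectors on the right by the others and $(\bar x,1)$. So $(\bar x,1)$ together with any nine of the ten generates $L\times\mathbb Z$ and is a basis. Every member of $\Sigma$ is contained in such a set.

(b) Let $m\ge0$ and $\sum m_\kappa\le S$. If the coefficient of $(\bar x,1)$ in an expression for $(m,S)$ is $J$, then the coefficients of $(e_\kappa,1)$ and $(0,1)$ are $m_\kappa-\frac J{10}$ and $S-\sum m_\kappa-\frac J{10}$. These ten numbers are nonnegative with at least one zero if and only if $J=10\min(m_1,\dots,m_9,S-\sum m_\kappa)$, and this $J$ is nonnegative.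
\end{proof}

The proof of (b) is the model for the next section. The expressions of $(m,S)$ by the generators form a line, whose direction is the relation \eqref{eq:relation}. We start at $J=0$ and increase $J$ until one of the other coefficients vanishes. The stopping rule is unimodular because each of these coefficients occurs in the relation with multiplicity one.

\section{The dilation $31gP$}\label{sec:thirtyone}

\subsection{Blocks, generators and the lift}\label{sub:lift}

Let $c=31g$. A lattice point of $cP$ holds at most three copies of $x$, and $31g-3\cdot9g=4g$. As in the second half of Example~\ref{ex:tetra}, we use blocks of size $c$, whose indicator vectors are points of $cP$, and blocks whose indicator vectors complete $3x$ to a point of $cP$. Since $90=2\cdot31+7\cdot4$, we can take two blocks $B_+,B_-$ of size $31g$ and seven blocks $B_1,\dots,B_7$ of size $4g$. Thus $K=\{+,-,1,\dots,7\}$, and the condition $b\cdot m\le cS$ reads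
\begin{equation}\label{eq:budget}
31(m_++m_-)+4\sum_{k=1}^7m_k\le31S .
\end{equation}
The simplex $\Delta$ has the vertices $\frac{31}4e_k\notin L$, so rays will be needed.

Let $V$ consist of $e_+$, $e_-$ (with $c_v=0$) and the points
\[
v(j,a)=j\bar x+\sum_{k=1}^7a_ke_k,\qquad j\in\{0,1,2,3\},\quad a\in\mathbb Z^7_{\ge0},\quad 2j+|a|\le7 .
\]
We have $b\cdot v(j,a)=g(9j+4|a|)\le g(28+j)\le31g$, so $c_v\ge0$. (For nonnegative integers, $9j+4|a|\le31$ holds exactly for $|a|\le7,5,3,1$ when $j=0,1,2,3$, so no point of this shape that fits has been left out.)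

We lift to a space in which the number of copies of $\bar x$ is a coordinate $J$. On $\mathbb R^9$ use coordinates $\omega=(s,J,a)$ with $a\in\mathbb R^7$, and put $[j,a]=(1,j,a)$ and $\rho_k=(0,0,e_k)$. Define $\pi:\mathbb R^2\times\mathbb R^9\to\mathbb R^K\times\mathbb R$ by $\pi(\lambda_+,\lambda_-,s,J,a)=(m,S)$, where
\[
m_\pm=\lambda_\pm+\tfrac J{10},\qquad m_k=a_k+\tfrac J{10},\qquad S=\lambda_++\lambda_-+s .
\]
Let $p_\pm$ be the unit vectors of the coordinates $\lambda_\pm$. Then
\[
\pi(p_\pm)=(e_\pm,1),\qquad\pi([j,a])=(v(j,a),1),\qquad\pi(\rho_k)=(e_k,0).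
\]
The unit vectors of $s$ and $J$ map to $(0,1)$ and $(\bar x,0)$, so $\pi(\mathbb Z^{11})=L\times\mathbb Z$. The kernel of $\pi$ is the line spanned by
\[
\hat\zeta=\zeta-p_+-p_-,\qquad\zeta=(2,10,-1,\dots,-1)\in\mathbb Z^9,
\]
and $\ker\pi\cap\mathbb Z^{11}=\mathbb Z\hat\zeta$ because $\hat\zeta$ has a coordinate $-1$. The vectors $p_\pm$, $[j,a]$, $\rho_k$ have $J$-coordinates in $\{0,1,2,3\}$, while a nonzero multiple of $\hat\zeta$ in $\mathbb Z^{11}$ has $|J|\ge10$. So $\pi$ is injective on these vectors, and we identify them with their images.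

The vectors $[j,a]$ are the lattice points of the polytope
\[
Q=\{(1,J,a):\ a\ge0,\ 0\le J\le3,\ 2J+|a|\le7\}\subset\mathbb R^9 .
\]
The following ones play a special role:
\[
\begin{gathered}
t_0=[3,0],\qquad t_k=[3,e_k]\ \ (1\le k\le7),\qquad w=[0,(1,1,1,1,1,1,1)],\\
v=[2,(1,1,1,0,0,0,0)],\qquad v'=[2,(0,0,0,1,1,1,0)].
\end{gathered}
\]
The points $t_0,\dots,t_7$ are all the lattice points of $Q$ with $J=3$. In this section the letter $i$ always denotes an element of $\{1,2,3\}$ and the letter $l$ an element of $\{4,5,6\}$.

\subsection{The wall}\label{sub:wall}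

The preimages of $(m,S)$ form a line in the direction $\hat\zeta$, and to construct $\Sigma$ is to choose one point on each line. Following Section~\ref{sec:ten}, we start at the point with $J=0$ and move in the direction $\hat\zeta$; the coordinates $\lambda_\pm$ and $a_k$ decrease with slope $1$. We cannot always continue until one of them vanishes. For $m=\frac13(1,\dots,1)$ and $S=1$, which satisfy \eqref{eq:budget}, we would stop at $\lambda=0$, $a=0$, $s=1$, $J=\frac{10}3$, whereas all generators satisfy $J\le3s$. So we need an additional stopping rule, a wall $\{F=0\}\subset\mathbb R^9$, where $F$ is a minimum of linear forms $\psi$. We require three things.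
\begin{enumerate}
\item[(1)] Each $\psi$ is integral with $\psi(\zeta)=1$. Then $-F$ behaves like one more coordinate, and (U2) keeps the cells on the wall unimodular after projection.
\item[(2)] $F\le0$ on $\{J=0\}$, so that the starting point is on the permitted side.
\item[(3)] The permitted region has a unimodular fan with generators $[j,a]$ and $\rho_k$ in which the wall is a union of cones.
\end{enumerate}
The facets of $Q$ suggest the forms. The form $7s-2J-|a|$ takes the value $14-20+7=1$ at $\zeta$ and can be used as it is. The form $J-3s$ takes the value $4$; adding three coordinates $a_k$ corrects this to $1$. Put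
\[
\begin{gathered}
A_1=\min(a_1,a_2,a_3),\qquad A_2=\min(a_4,a_5,a_6),\\
F_1=J-3s+A_1+A_2+\min(A_1,A_2,a_7),\qquad F_2=7s-2J-|a|,\qquad F=\min(F_1,F_2).
\end{gathered}
\]
The function $F_1$ is the minimum of the forms $J-3s+\gamma\cdot a$ with $\gamma$ among $e_i+e_l+e_7$, $2e_i+e_l$, $e_i+2e_l$. Let $\Psi$ be the set of these forms together with $F_2$, so that $F=\min_{\psi\in\Psi}\psi$. Remark~\ref{rem:naive} explains why the more symmetric choice $J-3s+3\min_ka_k$ fails. Figure~\ref{fig:slice} shows the position of the wall.

\begin{figure}[ht]
\centering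
\begin{tikzpicture}[xscale=1.9,yscale=0.62]
\fill[gray!15] (0,0)--(3,0)--(3,1)--(0,7)--cycle;
\fill[gray!55] (3,0)--(3,1)--(0,7)--cycle;
\draw (0,0)--(3,0)--(3,1)--(0,7)--cycle;
\draw (1,0)--(1,5) (2,0)--(2,3);
\draw[dashed] (0,7.75)--(3.444,0);
\draw[->] (0,0)--(3.9,0) node[right] {$J$};
\draw[->] (0,0)--(0,8.5) node[above] {$|a|$};
\foreach \p in {(3,0),(3,1),(2,3),(0,7)} \fill \p ellipse (0.035 and 0.11);
\node[below] at (3,0) {$t_0$};
\node[above right] at (3,1) {$t_1,\dots,t_7$};
\node[above right] at (2,3) {$v,v'$};
\node[left] at (0,7) {$w$};
\node at (0.5,1) {$Q_0$}; \node at (1.5,1) {$Q_1$}; \node at (2.3,0.6) {$Q_2$};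
\end{tikzpicture}
\caption{The slice $s=1$ projected to the coordinates $(J,|a|)$. The shaded trapezoid is $Q$, cut into slabs at $J=1,2$; its upper edge is $F_2=0$. The dashed line is $9J+4|a|=31$. The sliver between the upper edge and the dashed line is reached with the rays $\rho_k$; the sliver to the right of $J=3$ cannot be reached, and the wall cuts it off. The points of $Q$ with $F>0$ project into the dark triangle.}\label{fig:slice}
\end{figure}

\begin{lemma}\label{lem:F}
\begin{enumerate}
\item[(F1)] $\psi(\zeta)=1$ for all $\psi\in\Psi$. Hence $F(\omega+t\zeta)=F(\omega)+t$ for all real $t$.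
\item[(F2)] $F_1\le J-3s+\frac37|a|$ and $F\le J/10$ on $\mathbb R^9$.
\item[(F3)] $F_1$ and $F_2$ are unchanged by adding a multiple of $w$. Moreover $F_1=0$ at $t_0,\dots,t_7,v,v',w$; $F_2=0$ at $t_1,\dots,t_7,v,v',w$; $F_2(t_0)=1$; and $F_2(\rho_k)=-1$.
\item[(F4)] Let $F_1^\circ=J-3s+A_1+A_2$. If $a\ge0$ and some $a_k=0$, then $F_1=F_1^\circ$. The function $F_1^\circ$ is unchanged by adding multiples of $v$ and $v'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(F1) We have $10-6-3=1$ for the forms of $F_1$, and $F_2(\zeta)=1$ was computed above.

(F2) Let $M=\min(A_1,A_2,a_7)$. Then $7M\le2A_1+2A_2+3a_7$, so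
\[
7(A_1+A_2+M)\le 3(3A_1+3A_2+a_7)\le3|a|,
\]
which is the first inequality. Adding $\frac37F_2=3s-\frac67J-\frac37|a|$ gives $\frac{10}7F\le F_1+\frac37F_2\le\frac17J$.

(F3) Every $\psi\in\Psi$ vanishes at $w$, since $0-3+3=0$ and $7-0-7=0$. At $t_0,\dots,t_7$ we have $J-3s=A_1=A_2=0$. At $v$ we have $J-3s=-1$, $A_1=1$, $A_2=a_7=0$, and at $v'$ the same with $A_1$ and $A_2$ exchanged. The values of $F_2$ are $7-6-1$, $7-4-3$, $7-6-0$ and $-1$ at $t_k$ ($k\ge1$), at $v$ and $v'$, at $t_0$, and at $\rho_k$.

(F4) If $a\ge0$ and some $a_k=0$, then $\min(A_1,A_2,a_7)=0$. Adding $\eta v$ lowers $J-3s$ by $\eta$, raises $A_1$ by $\eta$ and fixes $A_2$; adding $\eta'v'$ lowers $J-3s$ by $\eta'$, raises $A_2$ by $\eta'$ and fixes $A_1$.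
\end{proof}

The form $9J+4|a|-31s$ vanishes at $\zeta$, and it will carry the constraint \eqref{eq:budget}. The region to be covered in requirement (3) is
\[
\Omega=\{\omega:\ a\ge0,\ J\ge0,\ F(\omega)\le0,\ 9J+4|a|\le31s\}.
\]
It is not convex. We treat it in three parts: the part $F_2=0\le F_1$ of the wall (Section~\ref{sub:wallsets}); the inner part $F_1\le0\le F_2$, which by (F3) is a cone with apex $w$ over a part of the boundary where some $a_k=0$ (Sections~\ref{sub:pull} and~\ref{sub:inner}); and the outer part $F_2\le0$, which is reached from the hyperplane $F_2=0$ with the rays (Section~\ref{sub:T}).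

\subsection{Wall sets}\label{sub:wallsets}

Put $\delta=3s-J$. On the hyperplane $F_2=0$ we have $|a|=7s-2J=s+2\delta$, so $s=|a|-2\delta$ and $J=3s-\delta$. Thus $(\delta,a)$ are coordinates on $\ker F_2$ that identify $\ker F_2\cap\mathbb Z^9$ with $\mathbb Z^8$. In these coordinates
\[
t_k=(0,e_k)\ (k\ge1),\quad v=(1,e_1+e_2+e_3),\quad v'=(1,e_4+e_5+e_6),\quad w=(3,e_1+\dots+e_7).
\]
A \emph{wall set} is a subset of one of the $8$-element sets
\[
W^1=\{v,t_1,\dots,t_7\},\quad W^2_i=\{v,v'\}\cup\{t_k:k\ge1,\,k\ne i\},\quad W^3_{i,l}=\{w,v,v'\}\cup\{t_k:k\ge1,\,k\ne i,l\}.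
\]
A \emph{wall representation} is a representation whose support is a wall set.

\begin{lemma}\label{lem:wall}
The wall sets form a unimodular fan in $\mathbb Z^9$ whose cone is
\[
C_W=\{\omega:\ a\ge0,\ \delta\ge0,\ F_2=0\le F_1\}.
\]
\end{lemma}

\begin{proof}
\emph{Unimodularity.} Work in $\ker F_2\cap\mathbb Z^9\cong\mathbb Z^8$ modulo the unit vectors $t_k$ in the set. For $W^1$ the coordinate $\delta$ remains, and $v=(1)$. For $W^2_i$ the coordinates $(\delta,a_i)$ remain, and $v=(1,1)$, $v'=(1,0)$ have determinant $-1$. For $W^3_{i,l}$ the coordinates $(\delta,a_i,a_l)$ remain, and $w=(3,1,1)$, $v=(1,1,0)$, $v'=(1,0,1)$ have determinant $3-1-1=1$. So each of these sets is a basis of $\ker F_2\cap\mathbb Z^9$, and it is unimodular in $\mathbb Z^9$ by (U1).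

\emph{The cone lies in $C_W$.} The generators have $a\ge0$, $\delta\ge0$ and $F_1=F_2=0$. As a minimum of linear forms, $F_1$ satisfies $F_1(\sum\beta_\nu\omega_\nu)\ge\sum\beta_\nu F_1(\omega_\nu)$ for $\beta_\nu\ge0$.

\emph{Uniqueness.} Let $\omega=\eta v+\eta'v'+\mu w+\sum_{k\ge1}\theta_kt_k$ be a wall representation, with coefficient $0$ for absent generators. Then $\delta=\eta+\eta'+3\mu$. If the support lies in $W^1$, then $\eta'=\mu=0$ and $\eta=\delta\le A_1$. If it lies in $W^2_i$, then $\mu=\theta_i=0$, so $A_1=\eta$, $A_2\ge\eta'$, and $A_1\le\delta\le A_1+A_2$. If it lies in $W^3_{i,l}$, then $\theta_i=\theta_l=0$, so $A_1=\eta+\mu$, $A_2=\eta'+\mu$, and $\delta=A_1+A_2+\mu\ge A_1+A_2$. In all three cases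
\begin{equation}\label{eq:wallcoef}
\mu=\max(0,\delta-A_1-A_2),\qquad\eta=\min(\delta,A_1)-\mu,\qquad\eta'=\delta-\eta-3\mu .
\end{equation}
So $\eta,\eta',\mu$ are determined by $\omega$, and then so are the $\theta_k$.

\emph{Existence.} Let $\omega\in C_W$; the condition $F_1\ge0$ reads $\delta\le A_1+A_2+\min(A_1,A_2,a_7)$. Define $\eta,\eta',\mu$ by \eqref{eq:wallcoef} and put $\theta_i=a_i-\eta-\mu$, $\theta_l=a_l-\eta'-\mu$, $\theta_7=a_7-\mu$. Then $\eta v+\eta'v'+\mu w+\sum\theta_kt_k$ has the same coordinates $(\delta,a)$ as $\omega$, so it equals $\omega$. If $\delta\le A_1$, then $(\eta,\eta',\mu)=(\delta,0,0)$ and $\theta\ge0$; the support lies in $W^1$. If $A_1\le\delta\le A_1+A_2$, then $(\eta,\eta',\mu)=(A_1,\delta-A_1,0)$ with $0\le\eta'\le A_2$, so $\theta\ge0$ and some $\theta_i=0$. If $\delta\ge A_1+A_2$, then $0\le\mu\le\min(A_1,A_2,a_7)$, so $\eta=A_1-\mu$, $\eta'=A_2-\mu$ and $\theta_7$ are nonnegative; also $\theta_i=a_i-A_1$ and $\theta_l=a_l-A_2$ are nonnegative, with some $\theta_i=0$ and some $\theta_l=0$.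
\end{proof}

\begin{remark}\label{rem:naive}
Suppose that we replaced $F_1$ by $J-3s+3\min_ka_k$, which also satisfies (F1) and (F2). The cone $C_W$ would become $\{F_2=0,\ 0\le\delta\le3\min_ka_k\}$. A point $[j,a]$ in it with $\delta>0$ has all $a_k\ge1$, so $1+2\delta=|a|\ge7$ and the point is $w$. The only available generators are then $t_1,\dots,t_7,w$, which span a sublattice of index $3$ in $\ker F_2\cap\mathbb Z^9$. The function $F_1$ enlarges the cone so that it contains the points $v,v'$ with $\delta=1$, while keeping the bound (F2).
\end{remark}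

\subsection{A triangulation of $Q$ adapted to $F_1$}\label{sub:pull}

We need a unimodular triangulation $\mathcal T_0$ of $Q$ such that, within the facets $a_k=0$, the sets $\{F_1\le0\}$ and $\{F_1=0\}$ are unions of simplices. By (F4), the function $F_1$ does not see $v$ and $v'$ there. So we make $v$ and $v'$ apices of as many simplices as possible, by pulling them. Pulling a point preserves unimodularity if the point has lattice distance at most one from all facets. This fails in $Q$, because $J(v)=2$, so we first cut $Q$ into the slabs
\[
Q_\nu=Q\cap\{\nu\le J\le\nu+1\},\qquad\nu=0,1,2 .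
\]
In the hyperplane $s=1$, the slab $Q_\nu$ is defined by the nonnegativity of the integral forms $J-\nu s$, $(\nu+1)s-J$, $a_1,\dots,a_7$, $F_2$, its \emph{defining forms}. Recall that a nonempty face $H$ of a polytope is the set of points of the polytope at which all defining forms that vanish on $H$ vanish. Hence a point of the polytope outside $H$ is positive on some defining form that vanishes on $H$.

\emph{The starting triangulation $\mathcal U$.} In coordinates $(s,J)$, the subsets of the sets $\{(1,j),(1,j+1)\}$, $j=0,1,2$, form a unimodular fan with cone $0\le J\le3s$. Apply Lemma~\ref{lem:chimney} seven times with $\mathcal N'=\mathcal N$, using $u=7s-2J-a_1-\dots-a_{k-1}$ for the new coordinate $a_k$. The result is a unimodular fan $\mathcal U$ with cone $\operatorname{cone}(Q)$ and generators in $\{s=1\}$, that is, a unimodular triangulation of $Q$. The carrier of a point of $Q_\nu$ projects onto the carrier of its image in the starting fan, so it lies in $Q_\nu$. If the point lies in a face $G$ of $Q_\nu$, its carrier lies in $G$. So the members of $\mathcal U$ contained in $G$ form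 a triangulation $\mathcal U|_G$ of $G$.

\emph{Pulling $v$, then $v'$.} For the faces $G$ of $Q_0,Q_1,Q_2$, including $G=\emptyset$ and the slabs themselves, define $\mathcal T_0(G)$ by recursion on $\dim G$. If $v\in G$, let $z=v$; if $v\notin G$ and $v'\in G$, let $z=v'$. In these cases $\mathcal T_0(G)$ consists of all $\sigma$ and $\sigma\cup\{z\}$ with $\sigma\in\mathcal T_0(H)$, where $H$ ranges over the faces of $G$ that do not contain $z$. If $v,v'\notin G$, let $\mathcal T_0(G)=\mathcal U|_G$. The point $z$ need not be a vertex of $G$.

\begin{lemma}\label{lem:pull}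
$\mathcal T_0(G)$ is a triangulation of $G$ whose members are unimodular in $\mathbb Z^9$. For each face $G'$ of $G$, the members of $\mathcal T_0(G)$ contained in $G'$ are exactly the members of $\mathcal T_0(G')$.
\end{lemma}

\begin{proof}
We use induction on $\dim G$. If $v,v'\notin G$, then $\mathcal T_0=\mathcal U$ on $G$ and on all its faces, and the statement holds. Otherwise let $z$ be the point pulled in $G$.

\emph{Triangulation.} Let $p\in G$, $p\ne z$, and let $q$ be the last point in $G$ of the ray from $z$ through $p$. Some defining form $\chi$ vanishes at $q$ and strictly decreases along the ray, so $\chi(z)>0$ and $q$ lies in the face $G\cap\ker\chi$, which does not contain $z$. Conversely, suppose $p=(1-t)z+tq'$ with $0<t\le1$ and $q'$ in a face $H\not\ni z$. A defining form $\chi$ that vanishes on $H$ and is positive at $z$ is negative on the ray beyond $q'$, so $q'=q$. Thus $q'$ and $t$ are determined by $p$; the same form shows $z\notin\operatorname{aff}H$, so the sets $\sigma\cup\{z\}$ span simplices. By induction, all $\mathcal T_0(H)$ with $q\in H\not\ni z$ restrict to $\mathcal T_0$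 of the smallest face of $G$ containing $q$, so $q$ has the same carrier $\sigma$ in all of them. Therefore $p$ lies in the relative interior of exactly one member of $\mathcal T_0(G)$, namely $\sigma$ if $t=1$ and $\sigma\cup\{z\}$ if $t<1$. The point $z$ lies in the relative interior of $\{z\}$ only. The family is closed under subsets, so Lemma~\ref{lem:partition} applies.

\emph{Restriction.} The members of $\mathcal T_0(G)$ contained in $G'$ are the sets $\sigma\in\mathcal T_0(H)$, $H\not\ni z$, with $\sigma\subset G'$, and, if $z\in G'$, the sets $\sigma\cup\{z\}$ for such $\sigma$. By induction such a $\sigma$ lies in $\mathcal T_0(H\cap G')$. If $z\in G'$, then $z$ is also the point pulled in $G'$, and the faces $H\cap G'$ are exactly the faces of $G'$ that do not contain $z$; so we obtain $\mathcal T_0(G')$. If $z\notin G'$, then $\mathcal T_0(H\cap G')\subset\mathcal T_0(G')$ by induction, and conversely $G'$ is itself one of the faces $H$.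

\emph{Unimodularity.} Since $J(z)=2$, the face $G$ is a face of $Q_1$ or $Q_2$. The defining forms of these slabs take only the values $0$ and $1$ at $z$: the forms $J-\nu s$ and $(\nu+1)s-J$ take the values $1,0$ for $\nu=1$ and $0,1$ for $\nu=2$, the $a_k$ lie in $\{0,1\}$, and $F_2(z)=0$. Let $\emptyset\ne\sigma\in\mathcal T_0(H)$ with $H\not\ni z$. Some defining form $\chi$ vanishes on $H$ and has $\chi(z)=1$, so $\sigma\cup\{z\}$ is unimodular by induction and (U2). The set $\{z\}$ is unimodular because $s(z)=1$.
\end{proof}

Adjacent slabs meet in a common face, on which their triangulations agree by Lemma~\ref{lem:pull}. So $\mathcal T_0=\mathcal T_0(Q_0)\cup\mathcal T_0(Q_1)\cup\mathcal T_0(Q_2)$ is a triangulation of $Q$, and a unimodular fan with cone $\operatorname{cone}(Q)$ whose generators are points $[j,a]$. We need two facts about it.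

\begin{lemma}\label{lem:structure}
$\{v,v'\}\in\mathcal T_0$. For every $\tau\in\mathcal T_0(Q_2)$ the set $\tau'=\tau\setminus\{v,v'\}$ is contained in $\{t_0,\dots,t_7\}$ or in $\{a_i=a_l=0\}$ for some $i,l$.
\end{lemma}

\begin{proof}
The face $H=Q_2\cap\{a_1=0\}$ contains $v'$ but not $v$, so $\{v'\}\in\mathcal T_0(H)$ and $\{v,v'\}\in\mathcal T_0(Q_2)$.

Let $\tau\in\mathcal T_0(Q_2)$ with $\tau'\ne\emptyset$. By definition $\tau\setminus\{v\}\in\mathcal T_0(H)$ for a face $H\not\ni v$ of $Q_2$. There is a face $H'\not\ni v'$ of $H$ with $\tau'\subset H'$: by definition of $\mathcal T_0(H)$ if $v'\in H$, and with $H'=H$ otherwise. The defining forms of $Q_2$ that are nonzero at $v$ are $3s-J$, $a_1,a_2,a_3$, and those nonzero at $v'$ are $3s-J$, $a_4,a_5,a_6$. Since $H'$ contains neither point, either $3s-J$ vanishes on $H'$, or some $a_i$ and some $a_l$ do.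
\end{proof}

\begin{lemma}\label{lem:adapted}
Let $\omega\in\operatorname{cone}(Q)$ have $a_k=0$ for some $k$ and $F_1(\omega)\le0$, and let $\tau$ be the support of its $\mathcal T_0$-representation. Then $\tau\subset\{a_k=0\}$ and $F_1\le0$ on $\operatorname{cone}(\tau)$. If $F_1(\omega)=0$, then $F_1=0$ on $\operatorname{cone}(\tau)$, and for some $i,l$
\begin{equation}\label{eq:zero}
\tau\subset\{t_0,v,v'\}\cup\{t_j:1\le j\le7,\ j\ne i,l\}.
\end{equation}
\end{lemma}

\begin{proof}
We may assume $\omega\ne0$. All generators have $a\ge0$ and the coefficients of $\omega$ are positive, so $\tau\subset\{a_k=0\}$. By (F4), $F_1=F_1^\circ$ on $\operatorname{cone}(\tau)$.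

\emph{Case $J\le2s$ at $\omega$.} Then $\tau$ lies in $Q_0$ or $Q_1$. On $\operatorname{cone}(\tau)$ we have $J\le2s$ and $3(A_1+A_2)\le|a|\le7s-2J$, so
\[
F_1\le J-3s+\tfrac13(7s-2J)=\tfrac13(J-2s)\le0 .
\]
If $F_1(\omega)=0$, all these inequalities are equalities at $\omega$: $J=2s$, $|a|=3s$, $a_1=a_2=a_3=A_1$, $a_4=a_5=a_6=A_2$, $a_7=0$. Then $s=A_1+A_2$ and $\omega=A_1v+A_2v'$. Since $\{v,v'\}\in\mathcal T_0$, uniqueness gives $\tau\subset\{v,v'\}$, and $F_1^\circ(\eta v+\eta'v')=F_1^\circ(0)=0$ by (F4).

\emph{Case $J\ge2s$ at $\omega$.} Then $\tau\in\mathcal T_0(Q_2)$. Write the points of $\operatorname{cone}(\tau)$ as $\eta v+\eta'v'+\theta$ with $\theta\in\operatorname{cone}(\tau')$. By (F4), the value of $F_1$ at such a point is $F_1^\circ(\theta)$. We claim that $\tau'\subset\{a_i=a_l=0\}$ for some $i,l$. By Lemma~\ref{lem:structure} we may assume $\tau'\subset\{t_0,\dots,t_7\}$. For $\omega$ we then have $\theta=\sum_j\theta_jt_j$, with $\theta_j>0$ exactly when $t_j\in\tau$, and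
\[
0\ge F_1(\omega)=F_1^\circ(\theta)=\min(\theta_1,\theta_2,\theta_3)+\min(\theta_4,\theta_5,\theta_6).
\]
So $t_i,t_l\notin\tau$ for some $i,l$, which proves the claim. Now $A_1=A_2=0$ on $\operatorname{cone}(\tau')$, so $F_1=J(\theta)-3s(\theta)$ on $\operatorname{cone}(\tau)$. This is a linear function of the coefficients, and it is $\le0$ because all generators have $J\le3$. If it vanishes at $\omega$, then all elements of $\tau'$ have $J=3$, so $F_1=0$ on $\operatorname{cone}(\tau)$, and $\tau'$ consists of points $t_j$ with $a_i=a_l=0$. This is \eqref{eq:zero}.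
\end{proof}

\subsection{Inner sets}\label{sub:inner}

Let $\mathcal T_\partial$ be the family of all $\tau\in\mathcal T_0$, including $\emptyset$, such that $\tau\subset\{a_k=0\}$ for some $k$ and $F_1\le0$ on $\operatorname{cone}(\tau)$. An \emph{inner set} is a set $\tau$ or $\tau\cup\{w\}$ with $\tau\in\mathcal T_\partial$.

\begin{lemma}\label{lem:inner}
The inner sets form a unimodular fan in $\mathbb Z^9$ whose cone is
\[
C_{\mathrm{in}}=\{\omega:\ a\ge0,\ J\ge0,\ F_1\le0\le F_2\}.
\]
If $\omega\in C_{\mathrm{in}}$ has $F_1(\omega)=0$ and $T$ is the support of its inner representation, then $F_1=0$ on $\operatorname{cone}(T)$, and $T\setminus\{w\}$ satisfies \eqref{eq:zero} for some $i,l$.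
\end{lemma}

\begin{proof}
The family is closed under subsets. If $\tau\in\mathcal T_\partial$ lies in $\ker a_k$, then $\tau\cup\{w\}$ is unimodular by (U2), since $a_k(w)=1$.

Let $\omega=\mu w+\omega'$ with $\mu\ge0$, $\omega'\in\operatorname{cone}(\tau)$, $\tau\in\mathcal T_\partial$. Then $F_1(\omega)=F_1(\omega')\le0$ by (F3), and $a,J,F_2\ge0$ because these inequalities hold on $Q$; so $\omega\in C_{\mathrm{in}}$. The $a$-part of $\omega'$ is nonnegative with a zero coordinate, so $\mu=\min_ka_k(\omega)$. Thus $\omega$ determines $\mu$ and $\omega'$, and $\omega'$ has only one $\mathcal T_0$-representation. This proves uniqueness.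

Conversely, let $\omega\in C_{\mathrm{in}}$, $\mu=\min_ka_k(\omega)$ and $\omega'=\omega-\mu w=(s',J,a')$. Then $a'\ge0$ has a zero coordinate, and $F_1(\omega')\le0\le F_2(\omega')$ by (F3). By (F4) the first inequality gives $J\le3s'$, and the second says $2J+|a'|\le7s'$. Together with $J\ge0$ this shows $\omega'\in\operatorname{cone}(Q)$ (if $s'=0$, then $\omega'=0$). By Lemma~\ref{lem:adapted} the support of $\omega'$ in $\mathcal T_0$ lies in $\mathcal T_\partial$, so $\omega$ has an inner representation. If $F_1(\omega)=0$, then $F_1(\omega')=0$, and the last statement follows from Lemma~\ref{lem:adapted} and (F3).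
\end{proof}

The inner sets and the wall sets meet along $F_1=F_2=0$. They fit together there, and this gives a fan on the hyperplane $F_2=0$. Let $\mathcal D$ be the family of all wall sets and all inner sets contained in $\{F_2=0\}$.

\begin{lemma}\label{lem:D}
$\mathcal D$ is a unimodular fan with cone $C_{\mathcal D}=\{\omega:\ a\ge0,\ 0\le J\le3s,\ F_2=0\}$.
\end{lemma}

\begin{proof}
The generators of $\mathcal D$ lie in the convex cone $C_{\mathcal D}$. Let $\omega\in C_{\mathcal D}$. If $F_1(\omega)\ge0$, then $\omega\in C_W$. If $F_1(\omega)\le0$, then $\omega\in C_{\mathrm{in}}$, and the support of its inner representation lies in $\{F_2=0\}$, because $F_2\ge0$ on all its elements and $F_2(\omega)=0$. So a $\mathcal D$-representation exists. For uniqueness, by Lemmas~\ref{lem:wall} and~\ref{lem:inner} it suffices to consider $\omega$ with both a wall representation and an inner representation whose support $T$ lies in $\{F_2=0\}$. Then $F_1(\omega)=0$, so $T\setminus\{w\}$ satisfies \eqref{eq:zero}, and $t_0\notin T$ because $F_2(t_0)=1$. Hence $T\subset W^3_{i,l}$. The inner representation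 is a wall representation, and the two coincide.
\end{proof}

\subsection{Outer sets and the fan $\mathcal T$}\label{sub:T}

A point with $F_2<0$ has $|a|>7s-2J$, and the excess must be carried by rays. To make the choice unique we remove the excess from the coordinates $a_7,a_6,\dots$ in this order. An \emph{outer set} is a set $\sigma\cup\{\rho_k:k\in E\}$ with $\sigma\in\mathcal D$ such that, for some $k_0\in\{1,\dots,7\}$,
\[
E\subset\{k_0,\dots,7\}\qquad\text{and}\qquad\sigma\subset\{a_k=0\text{ for all }k>k_0\}.
\]
The outer sets with $E=\emptyset$ are the members of $\mathcal D$ (take $k_0=7$). Let $\mathcal T$ be the family of all inner and all outer sets. It is closed under subsets.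

\begin{proposition}\label{prop:T}
\begin{enumerate}
\item[(i)] $\mathcal T$ is a unimodular fan in $\mathbb Z^9$.
\item[(ii)] $\Omega\subset\operatorname{cone}(\mathcal T)\subset\{a\ge0,\ J\ge0,\ F\le0\}$.
\item[(iii)] If $\omega\in\operatorname{cone}(\mathcal T)$ has support $T$ and $F(\omega)=0$, then $F=0$ on $\operatorname{cone}(T)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) \emph{Unimodularity of outer sets.} By (U1) the set $\sigma$ is part of a basis of $M=\mathbb Z^9\cap\{F_2=0,\ a_k=0\ (k>k_0)\}$, which has rank $k_0+1$. Given a vector in $\mathbb Z^9$, subtract multiples of the $\rho_k$, $k>k_0$, to clear the coordinates $a_k$, and then add a multiple of $\rho_{k_0}$ to make $F_2=0$; this is possible since $F_2(\rho_{k_0})=-1$. So $M$ and the $8-k_0$ vectors $\rho_{k_0},\dots,\rho_7$ generate $\mathbb Z^9$, and the ranks add up to $9$.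

\emph{Uniqueness of outer representations.} Let $\omega=(s,J,a)=\omega_{\mathcal D}+\sum_{k\in E}\epsilon_k\rho_k$ be an outer representation, with $\omega_{\mathcal D}\in\operatorname{cone}(\sigma)$. Then
\begin{equation}\label{eq:excess}
F_2(\omega)=-\sum_{k\in E}\epsilon_k\le0,
\end{equation}
and $\omega_{\mathcal D}$ has the same $s,J$ as $\omega$ and the $a$-part
\begin{equation}\label{eq:chain}
(a_1,\dots,a_{k_0-1},\vartheta,0,\dots,0),\qquad0\le\vartheta\le a_{k_0},
\end{equation}
with coordinate sum $7s-2J$. As $k_0$ and $\vartheta$ vary, the vectors \eqref{eq:chain} form a path from $0$ to $a$ whose points are componentwise comparable, so they are determined by their coordinate sums. Hence $\omega$ determines $\omega_{\mathcal D}$, then the $\epsilon_k$, and by Lemma~\ref{lem:D} the representation of $\omega_{\mathcal D}$.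

\emph{Uniqueness in $\mathcal T$.} Inner representations force $F_2(\omega)\ge0$, and outer ones force $F_2(\omega)\le0$. So only one kind occurs if $F_2(\omega)\ne0$. If $F_2(\omega)=0$, an outer representation has $E=\emptyset$ by \eqref{eq:excess}, and an inner one has its support in $\{F_2=0\}$. So in this case all representations are $\mathcal D$-representations, and Lemma~\ref{lem:D} applies.

(ii) All generators have $a\ge0$ and $J\ge0$; we have $F_1\le0$ on $C_{\mathrm{in}}$ and $F_2\le0$ on cones of outer sets. This is the second inclusion. Let $\omega\in\Omega$. If $F_1(\omega)\le0\le F_2(\omega)$, then $\omega\in C_{\mathrm{in}}$. Otherwise $F_2(\omega)\le0$, because $F(\omega)\le0$. Here the last inequality in the definition of $\Omega$ is used: subtracting $8J+4|a|\ge28s$ from $9J+4|a|\le31s$ gives $J\le3s$. Hence $0\le s\le7s-2J\le|a|$, so some vector \eqref{eq:chain} has coordinate sum $7s-2J$. Let $\omega_{\mathcal D}$ have this $a$-part and the same $s,J$ as $\omega$. Then $\omega_{\mathcal D}\in C_{\mathcal D}$, and the support $\sigma$ of its $\mathcal D$-representation lies in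 $\{a_k=0,\ k>k_0\}$ because all generators have $a\ge0$. Adding the rays $\rho_k$, $k\ge k_0$, with the nonnegative coefficients $a_k(\omega)-a_k(\omega_{\mathcal D})$ gives an outer representation of $\omega$.

(iii) Both $F_1(\omega)$ and $F_2(\omega)$ are nonnegative, and one of them is $0$. If $F_1(\omega)=0$, then $\omega\in C_{\mathrm{in}}$ by (ii), so by (i) the set $T$ is the support of the inner representation. Then $F_1=0\le F_2$ on $\operatorname{cone}(T)$ by Lemma~\ref{lem:inner}. If $F_1(\omega)>0=F_2(\omega)$, then $T\in\mathcal D$ by the proof of (i), and $T$ is not an inner set since $\omega\notin C_{\mathrm{in}}$. So $T$ is a wall set, and $F_2=0\le F_1$ on $\operatorname{cone}(T)$ by Lemma~\ref{lem:wall}.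
\end{proof}

\subsection{The family $\Sigma$}\label{sub:sigma}

We stop on each fiber of $\pi$ at the point where $\min(\lambda_+,\lambda_-,a_1,\dots,a_7,-F)=0$. Accordingly, let $\Sigma$ consist of all sets $R\cup T$ with $R\subset\{p_+,p_-\}$ and $T\in\mathcal T$, where for $R=\{p_+,p_-\}$ we require that
\begin{equation}\label{eq:both}
T\subset\{a_k=0\}\text{ for some }k,\qquad\text{or}\qquad F=0\text{ on }\operatorname{cone}(T).
\end{equation}
The family is closed under subsets, and through $\pi$ its members are subsets of $\{(v,1):v\in V\}\cup\{(e_\kappa,0):\kappa\in K\}$.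

\begin{proposition}\label{prop:31}
$\Sigma$ satisfies conditions \emph{(a)} and \emph{(b)} of Proposition~\ref{prop:reduction}. Hence $31gP$ has a unimodular triangulation.
\end{proposition}

\begin{proof}
(a) We show that each member $R\cup T$, together with $\hat\zeta$, is part of a basis of $\mathbb Z^{11}$. Then its image is part of a basis of $\mathbb Z^{11}/\mathbb Z\hat\zeta\cong L\times\mathbb Z$, which has rank $|K|+1=10$, and (a) follows.

Let $R\ne\{p_+,p_-\}$, say $p_-\notin R$; the case $p_+\notin R$ is the same with the signs exchanged. By Proposition~\ref{prop:T}(i), $T\cup\{p_+\}$ is unimodular in $\mathbb Z^{11}$. It lies in $\ker\lambda_-$, and $\lambda_-(\hat\zeta)=-1$, so (U2) applies.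

Let $R=\{p_+,p_-\}$. There is a form $\psi\in\{a_1,\dots,a_7\}\cup\Psi$ with $T\subset\ker\psi$. In the first case of \eqref{eq:both} take $\psi=a_k$. In the second case, $F$ vanishes at the sum of the elements of $T$, so some $\psi\in\Psi$ vanishes at this sum; since $\psi\ge F=0$ at each element of $T$, it vanishes on $T$. The form $\psi$ is integral with $\psi(\zeta)=\pm1$ by (F1), so $T\cup\{\zeta\}$ is unimodular in $\mathbb Z^9$ by (U2). Then $T\cup\{\zeta,p_+,p_-\}$ is unimodular in $\mathbb Z^{11}$, and we may replace $\zeta$ by $\hat\zeta=\zeta-p_+-p_-$.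

(b) Let $m\ge0$ and $S>0$ satisfy \eqref{eq:budget}. The preimages of $(m,S)$ under $\pi$ are the points
\[
\ell_t=(m_+-t,\ m_--t,\ \omega_t),\qquad\omega_t=\omega_0+t\zeta,\qquad\omega_0=(S-m_+-m_-,\ 0,\ m_1,\dots,m_7),
\]
for $t\in\mathbb R$. By (F1), all of $\lambda_\pm$, $a_k$ and $-F$ decrease with slope $1$ in $t$. So at $\ell_t$
\begin{equation}\label{eq:min}
\min(\lambda_+,\lambda_-,a_1,\dots,a_7,-F)=\mu_0-t,\qquad\mu_0=\min\bigl(m_+,m_-,m_1,\dots,m_7,-F(\omega_0)\bigr).
\end{equation}

\emph{Uniqueness.} A $\Sigma$-representation of $(m,S)$ with support $R\cup T$, read in $\mathbb R^{11}$, is a preimage $\ell_t$ in which $\lambda_\pm$ are the coefficients of $p_\pm$ and $\omega_t$ is represented by $T$. By Proposition~\ref{prop:T}(ii) the minimum \eqref{eq:min} is nonnegative. It is zero: if $R\ne\{p_+,p_-\}$, then $\lambda_+$ or $\lambda_-$ vanishes, and otherwise \eqref{eq:both} gives $a_k(\omega_t)=0$ for some $k$ or $F(\omega_t)=0$. So $t=\mu_0$. This determines $\lambda_\pm$ and $R$, and the representation of $\omega_{\mu_0}$ is unique by Proposition~\ref{prop:T}(i).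

\emph{Existence.} Take $t=\mu_0$. By (F2), $F(\omega_0)\le J(\omega_0)/10=0$, so $\mu_0\ge0$ and $J(\omega_{\mu_0})=10\mu_0\ge0$. By \eqref{eq:min}, $\lambda_\pm\ge0$, $a\ge0$ and $F\le0$ at $\ell_{\mu_0}$. The form $9J+4|a|-31s$ vanishes at $\zeta$, since $90-28-62=0$, and at $\omega_0$ it is $\le0$ by \eqref{eq:budget}. Hence $\omega_{\mu_0}\in\Omega$, and it has a $\mathcal T$-representation with some support $T$. Let $R$ be the set of those $p_\pm$ with $\lambda_\pm>0$. If $R=\{p_+,p_-\}$, the minimum \eqref{eq:min} is attained by some $a_k$ or by $-F$. In the first case $T\subset\{a_k=0\}$, since all generators have $a\ge0$; in the second case $F=0$ on $\operatorname{cone}(T)$ by Proposition~\ref{prop:T}(iii). So $R\cup T\in\Sigma$, and applying $\pi$ gives a $\Sigma$-representation of $(m,S)$.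
\end{proof}

Theorem~\ref{thm:main} follows from Corollary~\ref{cor:41} and Propositions~\ref{prop:ten} and~\ref{prop:31}. By Lemma~\ref{lem:idp}, the same polytopes show that the set of $c$ for which $cP$ has the IDP need not be closed under addition either.

\begin{thebibliography}{9}
\bibitem{Liu} Gaku Liu, \emph{Unimodular triangulations of sufficiently large dilations}, arXiv:2112.04654 (2021).
\end{thebibliography}
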